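# Free subgroups of a small cancellation group whose presentations cannot be computed

Throughout, $F(X)$ is the free group on a set $X$, and $X^*$ is the set of positive words in $X$ (including the empty word), regarded also as elements of $F(X)$.

## 1. A transducer that reads what it has written

The talk turns on a finite device with one tape. It reads a letter at the left end of the tape, erases it, and appends some letters at the right end, so sooner or later it reads its own output. Here is the precise object.

**Definition 1.1 (transducer).** Let $\Sigma_1$ be a finite set, $\#$ a further letter, and $\Sigma=\Sigma_1\sqcup\{\#\}$. A *transducer* has a finite set $S$ of states, among them a start state $e$ and a final state $f\ne e$. For each $a\in\Sigma$ it has a partial map $q\mapsto q\cdot a$ on $S$, with domain $\mathrm{dom}_a$ and image $\mathrm{im}_a$, and for each $q\in\mathrm{dom}_a$ an output word $o(q,a)\in\Sigma^*$. We require: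

* (T1) for each $a\in\Sigma$, the map $q\mapsto q\cdot a$ is injective on $\mathrm{dom}_a$;
* (T2) $o(q,\#)=\#$ for $q\in\mathrm{dom}_\#$, and $o(q,y)\in\Sigma_1^*$ for $y\in\Sigma_1$, $q\in\mathrm{dom}_y$;
* (T3) no transition leaves $f$ (that is, $f\notin\mathrm{dom}_a$ for all $a$), and $f$ is entered only by $\#$ (that is, $f\notin \mathrm{im}_y$ for $y\in\Sigma_1$).

**Definition 1.2 (run).** Let $x_0\in\Sigma_1^*$ and $q_0=e$. As long as this is defined, let $x_{i+1}\in\Sigma_1^*$ be the output when $x_i$ is read from state $q_i$, and let $q_{i+1}$ be the state reached from $q_i$ after reading $x_i\#$. Passing from $(x_i,q_i)$ to $(x_{i+1},q_{i+1})$ is a *sweep*. The run of $x_0$ *succeeds* if for some $k$ we have $q_k=f$ and $x_k$ is empty. Then $k\ge1$, since $e\ne f$.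

By (T2), the symbol $\#$ is copied and nothing else produces a $\#$. So if the tape initially holds $x_0\#$, it holds $x_1\#$ after one sweep, $x_2\#$ after two, and so on.

**Example 1.3 (an eraser).** Let $\Sigma_1=\{d,y\}$ and $S=\{e,\kappa,f\}$, with $e\cdot d=e$ and $e\cdot y=\kappa$, both with empty output, and $\kappa\cdot\#=f$ with output $\#$. Then (T1)–(T3) hold. For $x_0=d^my$ we get $x_1$ empty and $q_1=f$, so the run succeeds. For $x_0=d^m$ the device is in state $e$ when it meets $\#$, which is undefined, so the run stops without success.

View the transducer as a directed graph $\mathcal D$ with vertex set $S$ and edges $q\xrightarrow{a}q\cdot a$. A reduced word $w\in F(\Sigma)$ can label a path in $\mathcal D$, a letter $a^{-1}$ meaning that an edge labeled $a$ is traversed backwards. By (T1) a path is determined by its starting point and its label.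

**Definition 1.4 (output along a path).** If the reduced word $w$ labels a path from $q$ to $q'$, let $D_q(w)\in F(\Sigma)$ be the product, in order, of the outputs along it, where traversing $p\xrightarrow{a}p\cdot a$ forwards contributes $o(p,a)$ and traversing it backwards contributes $o(p,a)^{-1}$.

Suppose the run of $x_0$ succeeds, and put $w=x_0\#x_1\#\cdots x_{k-1}\#$, the word of all letters read. It labels a path from $e$ to $f$, and reading $x_i\#$ from $q_i$ outputs $x_{i+1}\#$. Hence $D_e(w)=x_1\#x_2\#\cdots x_k\#$, and as $x_k$ is empty,
$$x_0\#\,D_e(w)=w\,\#\quad\text{in }F(\Sigma).\tag{1}$$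
In words: what was on the tape at the start, followed by everything ever written, is everything ever read, followed by the one $\#$ that is left over. The pivot of the proof is that (1) has a converse *even when $w$ is allowed to contain inverse letters*, so that the path may run backwards (Lemma 5.2). Equation (1) lives in a free group, and this lets us build it into group theory.

What this is for: we shall turn the states into group elements and let stable letters $t_a$ act on them by conjugation, $t_a^{-1}qt_a=o(q,a)\,(q\cdot a)$. In this way the halting problem gets encoded in the position of one element relative to a *free* subgroup of a hyperbolic group. That answers a question about computing presentations, to which we now turn.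

## 2. Computing presentations of subgroups, and reduction to membership

A finitely generated group is *hyperbolic* if geodesic triangles in its Cayley graph are uniformly thin. Textbook facts that we use: free products of two hyperbolic groups are hyperbolic; hyperbolic groups have solvable word problem; they contain no subgroup $\mathbb Z^2$. A set of integers is *recursive* if some algorithm decides membership in it.

Let $\Gamma$ be a torsion-free hyperbolic group with a fixed finite presentation, elements being given as words in the generators. For finite $\mathcal A\subseteq\Gamma$ let $\langle\mathcal A\rangle$ be the subgroup generated. Daniel Groves and Henry Wilton ("Conjugacy classes of solutions to equations and inequations over hyperbolic groups", arXiv:0710.1892, 2007) ask: is there an algorithm that takes as input finite subsets $\mathcal A$ with $\langle\mathcal A\rangle$ finitely presented and finds a finite presentation of $\langle\mathcal A\rangle$?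

This is a promise problem. If $\langle\mathcal A\rangle$ is finitely presentable, the algorithm must halt with a finite presentation; on other inputs anything may happen. The algorithm may depend on $\Gamma$. Finitely generated subgroups of torsion-free hyperbolic groups need not be finitely presentable, and for some $\Gamma$ it is undecidable which finite subsets generate finitely presentable subgroups (Bridson–Wise). This does not settle the question, because here finite presentability is promised.

**The free case.** If $\Gamma$ is free, the answer is yes: Nielsen reduction turns $\mathcal A$ into a basis of $\langle\mathcal A\rangle$. For instance in $F(a,b)$ it takes $(a^2,a^3)$ to $(a^2,a)$ and then to $(1,a)$, so $\langle a^2,a^3\rangle$ has rank $1$; and $(a,bab^{-1})$ is already reduced, so its span is free of rank $2$.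

**A first approach, and where it stops.** For general $\Gamma$ the word problem is solvable, so we can compute
$$P_n=\langle\mathcal A\mid\text{all words of length}\le n\text{ in }\mathcal A^{\pm1}\text{ that are trivial in }\Gamma\rangle .$$
Each $P_n$ maps onto $\langle\mathcal A\rangle$. If $\langle\mathcal A\rangle$ is finitely presentable, then it has a finite presentation on the generators $\mathcal A$, so $P_n\to\langle\mathcal A\rangle$ is an isomorphism for all large $n$. The approach stops at one point: nothing tells us which $n$ is large enough. Consider a list of $N+1$ words known to generate a free group of rank $N$ or $N+1$. If the rank is $N+1$, the list is a basis and every $P_n$ is free on $N+1$ letters. If the rank is $N$, some relation appears, but perhaps very late. The theorem says that this obstacle is real.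

**Theorem A.** There are a torsion-free hyperbolic group $\Gamma$ (of the form $\Gamma_0*\mathbb Z$ with $\Gamma_0$ a finitely presented $C'(1/6)$ group), an integer $N$, and a computable sequence $\mathcal A_1,\mathcal A_2,\dots$ of subsets of $\Gamma$ given by lists of $N+1$ words, such that each $\langle\mathcal A_n\rangle$ is free of rank $N$ or $N+1$, and $\{n:\operatorname{rank}\langle\mathcal A_n\rangle=N\}$ is not recursive.

**Theorem A answers the question: no.** All the $\langle\mathcal A_n\rangle$ are finitely presentable, so the promise holds. From a finite presentation with $k$ generators and integer matrix $E$ of exponent sums of the relators one computes $\operatorname{rank}H_1=k-\operatorname{rank}E$, and for a free group this is its rank. So an algorithm as in the question, for this $\Gamma$, would decide a non-recursive set.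

The reduction to a membership problem uses a fact that will come back several times.

**Fact 2.1.** Let $G$ be a group and $Z$ a set. The kernel of $G*F(Z)\to G$, $z\mapsto1$, is free on the elements $gzg^{-1}$ ($g\in G$, $z\in Z$), which are pairwise distinct.

*Proof.* Let $E$ be free on symbols $z_g$ ($z\in Z,g\in G$), with $G$ acting by $g'\cdot z_g=z_{g'g}$. The maps $G*F(Z)\to E\rtimes G$, $g\mapsto g$, $z\mapsto z_1$, and $E\rtimes G\to G*F(Z)$, $g\mapsto g$, $z_g\mapsto gzg^{-1}$, are mutually inverse homomorphisms, and $E$ corresponds to the kernel. $\square$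

**Lemma 2.2.** Let $F_0$ be a free subgroup of finite rank $m$ of a group $\Gamma_0$, let $g\in\Gamma_0$, and consider $\langle F_0,z,gzg^{-1}\rangle\le\Gamma_0*\langle z\rangle$. This group is free, of rank $m+1$ if $g\in F_0$ and of rank $m+2$ if $g\notin F_0$.

*Proof.* If $g\in F_0$, the group is $\langle F_0,z\rangle=F_0*\langle z\rangle$. Let $g\notin F_0$. Consider $\Psi:F_0*\langle\zeta_1\rangle*\langle\zeta_2\rangle\to\Gamma_0*\langle z\rangle$, the identity on $F_0$, with $\zeta_1\mapsto z$, $\zeta_2\mapsto gzg^{-1}$. If $\Psi(\xi)=1$, then mapping further to $\Gamma_0$ by $z\mapsto 1$ shows that $\xi$ lies in the kernel of the map to $F_0$ killing $\zeta_1,\zeta_2$. By Fact 2.1 that kernel is free on the elements $\eta\zeta_1\eta^{-1}$, $\eta\zeta_2\eta^{-1}$ ($\eta\in F_0$). Their images are $\eta z\eta^{-1}$ and $(\eta g)z(\eta g)^{-1}$. As $g\notin F_0$, the elements $\eta$ and $\eta g$ ($\eta\in F_0$) of $\Gamma_0$ are pairwise distinct, so the images are distinct members of the free basis of Fact 2.1 for $\Gamma_0*\langle z\rangle\to\Gamma_0$. Hence $\Psi$ is injective on the kernel, and $\xi=1$. $\square$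

For example, with $\Gamma_0=F(x,y)$ and $F_0=\langle x\rangle$: $\langle x,z,x^2zx^{-2}\rangle=\langle x,z\rangle$ has rank $2$, and $\langle x,z,yzy^{-1}\rangle$ has rank $3$.

So we want a torsion-free hyperbolic $\Gamma_0$ with a *free* finitely generated subgroup $F_0$ whose membership problem is undecidable. Freeness, or at least finite presentability, cannot be dropped. If $M\le \Gamma_0$ is finitely generated but not finitely presentable, then $\langle M,z,gzg^{-1}\rangle$ retracts onto $M$: the map $\Gamma_0 * \langle z\rangle\to\Gamma_0$ with $z\mapsto 1$ sends it onto $M$ and fixes $M$. A retract of a finitely presented group is finitely presented (add the finitely many relations identifying each generator with its image), so such inputs violate the promise. We need a subgroup whose isomorphism type is known and whose position is undecidable.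

## 3. A register machine inside a transducer

The purpose of this section is a transducer for which "the run of $x_0$ succeeds" is undecidable in $x_0$.

A *register machine* has finitely many registers holding natural numbers $c_1,c_2,\dots$, finitely many instructions of the forms "INC$(l)$, go to $i'$" (increase $c_l$ by $1$) and "if $c_l=0$ go to $i'$; else decrease $c_l$ by $1$ and go to $i''$", a halting instruction $h$ and a start instruction $i_0\ne h$. Fix one such that
$$\mathcal H=\{n\in\mathbb N:\text{the machine started at }i_0\text{ with registers }(n,0,\dots,0)\text{ halts}\}$$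
is not recursive (Minsky; Shepherdson–Sturgis). Let $p_1=2,p_2,\dots$ be distinct primes, and encode the register contents by the single number $m=\prod_lp_l^{c_l}\ge1$. Then INC$(l)$ is multiplication by $p_l$, the zero test asks whether $p_l\nmid m$, and the decrement is division by $p_l$. A finite device that reads $d^m$ once can do each of these.

**The sweep program.** Let $J$ be the following finite set of symbols. Each $j\in J$ has a modulus $\mu_j\ge1$, outputs $o_j(r)\ge0$ for $0\le r<\mu_j$, and a partial *injective* successor function $\operatorname{next}_j:\{0,\dots,\mu_j-1\}\to J$.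

* For $i$ = INC$(l)$, go to $i'$: $\mu_i=1$, $o_i(0)=p_l$, $\operatorname{next}_i(0)=i'$.
* For $i$ a test/decrement of register $l$, with $p=p_l$: $\mu_i=p$, $o_i(r)=1$ for all $r$, $\operatorname{next}_i(0)=i^{\rm div}$ and $\operatorname{next}_i(r)=i^{(r)}$ for $1\le r<p$, where $i^{\rm div},i^{(1)},\dots,i^{(p-1)}$ are new symbols.
* For $i^{\rm div}$: modulus $p$, $o(0)=1$, $o(r)=0$ for $r\ne0$, and $\operatorname{next}(0)=i''$ is the only successor.
* For $i^{(r)}$: modulus $1$, $o(0)=1$, $\operatorname{next}(0)=i'$.
* For $h$: $\mu_h=1$, $o_h(0)=0$, no successor.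

The separate symbols $i^{(r)}$, all doing the same, are there only to make $\operatorname{next}_i$ injective; that is what (T1) needs.

**The transducer.** Let $\Sigma_1=\{d\}\sqcup\{\hat\jmath:j\in J\}$, $\Sigma=\Sigma_1\sqcup\{\#\}$, and
$$S=\{(j,r):j\in J,\ 0\le r<\mu_j\}\sqcup\{j^*:j\in J\}\sqcup\{\kappa,f\},\qquad e=(i_0,0).$$
The transitions are:

* $(j,r)\cdot d=(j,\,r+1\bmod\mu_j)$, with output $d^{\,o_j(r)}$;
* $(j,r)\cdot\hat\jmath=s^*$ with $s=\operatorname{next}_j(r)$, when defined, with output the letter $\hat s$; and $(h,0)\cdot\hat h=\kappa$ with empty output;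
* $j^*\cdot\#=(j,0)$ and $\kappa\cdot\#=f$, with output $\#$.

Nothing else is defined. Property (T1): the letter $d$ permutes the states $(j,r)$; the letter $\hat\jmath$ is injective because $\operatorname{next}_j$ is (and $\hat h$ has a one-point domain); the letter $\#$ is visibly injective. Properties (T2) and (T3) are read off from the list.

**What one sweep does.** Suppose $q_i=(j,0)$ and $x_i=d^m\hat\jmath$ with $m\ge1$. Reading $d^m$ leads to $(j,m\bmod\mu_j)$. If $j$ is INC$(l)$, the output is $d^{mp_l}$, then $\hat\imath'$, and the next state is $(i',0)$. If $j$ is a test, $d^m$ is copied, and the successor is $i^{\rm div}$ if $p\mid m$ and $i^{(r)}$ if $m\equiv r\ne0$ modulo $p$. If $j=i^{\rm div}$, which is reached only when $p\mid m$, one $d$ is written for every $p$ letters read, so $m$ becomes $m/p$; the residue at the end is $0$ and the successor is $i''$. If $j=i^{(r)}$, $d^m$ is copied and the successor is $i'$. So starting from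
$$x_0=d^{2^n}\hat\imath_0,\qquad q_0=e,$$
the sweeps simulate the register machine, each of its steps taking one or two sweeps, and the sequence continues forever without meeting $f$ if the machine does not halt. When $h$ is reached, so $x_{k-1}=d^m\hat h$ and $q_{k-1}=(h,0)$, the next sweep writes nothing and gives $x_k$ empty, $q_k=f$. Hence
$$n\in\mathcal H\iff\text{the run of }x_0=d^{2^n}\hat\imath_0\text{ succeeds}.\tag{2}$$

**Example 3.1.** Let $i_0$ be "if $c_1=0$ go to $h$; else decrease $c_1$ and go to $i_0$". Write $\delta=i_0^{\rm div}$ and $\varepsilon=i_0^{(1)}$ for the two new symbols ($p=2$). For $n=1$ the run is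
$$x_0=d^2\hat\imath_0,\quad x_1=d^2\hat\delta,\quad x_2=d\,\hat\imath_0,\quad x_3=d\,\hat\varepsilon,\quad x_4=d\,\hat h,\quad x_5=\emptyset,$$
with states $q_0,\dots,q_5$ equal to $(i_0,0),(\delta,0),(i_0,0),(\varepsilon,0),(h,0),f$. For instance, in the second sweep the first $d$ takes $(\delta,0)$ to $(\delta,1)$ with output $d$, the second takes $(\delta,1)$ to $(\delta,0)$ with no output, and $\hat\delta$ writes $\hat\imath_0$.

From now on fix this transducer (for the non-recursive $\mathcal H$). Apart from (2), only (T1)–(T3) and $e\ne f$ will be used.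

## 4. A group in which computation is conjugation

The purpose of this section is a first group $\bar G$ in which (1) becomes a statement about cosets. Let
$$\bar G=\langle\,\Sigma,\ S,\ t_a\ (a\in\Sigma)\ \mid\ t_a^{-1}yt_a=y\ (y\in\Sigma),\quad t_a^{-1}qt_a=o(q,a)\,(q\cdot a)\ (q\in\mathrm{dom}_a)\,\rangle .$$

Recall that, given a group $A$ and isomorphisms $\varphi_a:A_a\to A_a'$ between subgroups of $A$, the *multiple HNN extension* is $\langle A,t_a\mid t_a^{-1}\alpha t_a=\varphi_a(\alpha),\ \alpha\in A_a\rangle$. It contains $A$. A *pinch* is a subword $t_a^{-1}\alpha t_a$ with $\alpha\in A_a$, or $t_a\alpha t_a^{-1}$ with $\alpha\in A_a'$. Britton's lemma: a word with at least one stable letter and no pinch does not represent an element of $A$.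

Put $A=F(\Sigma\sqcup S)$, $L=F(\Sigma)\le A$, $A_a=\langle\Sigma\sqcup\mathrm{dom}_a\rangle$ and $A'_a=\langle\Sigma\sqcup\mathrm{im}_a\rangle$. By (T1), and since $o(q,a)\in L$, the elements $y$ ($y\in\Sigma$) and $o(q,a)(q\cdot a)$ ($q\in\mathrm{dom}_a$) form a basis of $A_a'$. So $y\mapsto y$, $q\mapsto o(q,a)(q\cdot a)$ is an isomorphism $A_a\to A_a'$, and $\bar G$ is a multiple HNN extension of $A$. In particular $A\le\bar G$. Killing $\Sigma$ and $S$ gives a retraction $\pi:\bar G\to T:=\langle t_a\rangle$, and $T$ is free on the $t_a$. Also $[L,T]=1$.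

For $w\in F(\Sigma)$ let $w(t)\in T$ be obtained by substituting $t_a$ for $a$.

**Lemma 4.1.** Let $w\in F(\Sigma)$ be reduced and $q\in S$. If $w$ labels a path in $\mathcal D$ from $q$ to $q'$, then $w(t)^{-1}q\,w(t)=D_q(w)\,q'$. If $w$ labels no path starting at $q$, then $w(t)^{-1}q\,w(t)\notin A$.

*Proof.* For $w=a$ the first statement is the defining relation. For $w=a^{-1}$ and $q=p\cdot a$, the relation says $p=t_a\,o(p,a)(p\cdot a)\,t_a^{-1}=o(p,a)\,t_a(p\cdot a)t_a^{-1}$, so $t_a(p\cdot a)t_a^{-1}=o(p,a)^{-1}p$. In general use induction on length: if $w_1(t)^{-1}qw_1(t)=Dq_1$ with $D\in L$, then conjugating by one more stable letter fixes $D$ and acts on $q_1$ as just computed.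

For the second statement write $w=w_1a^{\varepsilon}w_2$ with $\varepsilon=\pm1$ and $w_1$ the longest prefix labeling a path from $q$, ending at $q_1$. Then
$$w(t)^{-1}q\,w(t)=w_2(t)^{-1}t_a^{-\varepsilon}\,(Dq_1)\,t_a^{\varepsilon}w_2(t),\qquad D\in L .$$
If $\varepsilon=1$ then $q_1\notin\mathrm{dom}_a$, so $Dq_1\notin A_a$; if $\varepsilon=-1$ then $q_1\notin\mathrm{im}_a$, so $Dq_1\notin A_a'$. (Both $A_a$ and $A_a'$ contain $L$ and are generated by part of the basis $\Sigma\sqcup S$ of $A$.) So there is no pinch around $Dq_1$. There is none elsewhere, since $a^\varepsilon w_2$ is reduced and nothing stands between its stable letters. By Britton's lemma the element is not in $A$. $\square$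

Now let $s_a=a\,t_a$, and for $w\in F(\Sigma)$ let $s_w$ be obtained by substituting $s_a$ for $a$. We write $\bar s_w$ when we mean the element of $\bar G$, and $\bar v=\#f\in A\le\bar G$. As $[L,T]=1$,
$$\bar s_w=w\cdot w(t)\quad\text{in }\bar G.\tag{3}$$
Let $\bar H=\{\bar s_w:w\in F(\Sigma)\}$, a subgroup.

**Proposition 4.2.** If the run of $x_0$ succeeds, then $x_0\#e\in\bar H\,\bar v\,T$.

*Proof.* Let $w=x_0\#\cdots x_{k-1}\#$. By Lemma 4.1, $e=w(t)\,D_e(w)f\,w(t)^{-1}$. As $L$ commutes with $T$, and by (1),
$$x_0\#e=w(t)\cdot x_0\#D_e(w)\,f\cdot w(t)^{-1}=w(t)\,w\,\#f\,w(t)^{-1}=\bar s_w\,\bar v\,w(t)^{-1}.\qquad\square$$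

For the eraser of Example 1.3 and $x_0=d^my$ this is $w=d^my\#$, $w(t)^{-1}ew(t)=\#f$, and $d^my\#e=w(t)\,d^my\#\,\#f\,w(t)^{-1}$.

Section 5 proves the converse, so "$x_0\#e\in\bar H\bar vT$?" is undecidable in $\bar G$. But $\bar G$ does not solve our problem. The commutation $[L,T]=1$, on which the proof of Proposition 4.2 rests, puts the subgroup $\langle y,t_a\rangle\cong\mathbb Z^2$ into $\bar G$ (if $y^it_a^j=1$, then $\pi$ gives $j=0$, and then $i=0$ since $y\in A$ has infinite order). So $\bar G$ is not hyperbolic, and the undecidable question is about a double coset rather than a free subgroup. Sections 6–8 repair both defects with one change.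

## 5. Paths that run backwards gain nothing

The purpose of this section is the converse of Proposition 4.2, together with the statements that will later give freeness.

**Lemma 5.1.** Let $x\in F(\Sigma_1)$, $p\in S$, $w\in F(\Sigma)$ reduced, and suppose $x\#p\in\bar s_w\bar vT$. Then $w$ labels a path from $p$ to $f$, and $x\#\,D_p(w)=w\#$ in $F(\Sigma)$.

*Proof.* Write $x\#p=w\,w(t)\,\#f\,\tau$ with $\tau\in T$. Applying $\pi$ gives $1=w(t)\tau$, so $\tau=w(t)^{-1}$. Hence $w^{-1}x\#p=w(t)\,\#f\,w(t)^{-1}$. Conjugate by $w(t)$; since $w^{-1}x\#\in L$ commutes with $w(t)$,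
$$w^{-1}x\#\cdot w(t)^{-1}p\,w(t)=\#f .$$
So $w(t)^{-1}pw(t)=\#^{-1}x^{-1}w\#f\in A$. By Lemma 4.1, $w$ labels a path from $p$ to some $q'$ and $D_p(w)\,q'=\#^{-1}x^{-1}w\#\,f$ in the free group $A$. As $D_p(w)$ and $\#^{-1}x^{-1}w\#$ lie in $F(\Sigma)$, we get $q'=f$ and $D_p(w)=\#^{-1}x^{-1}w\#$. $\square$

**Lemma 5.2 (sweep lemma).** Let $x\in F(\Sigma_1)$, $p\in S$, let the reduced word $w$ label a path from $p$ to $f$, and suppose $x\#D_p(w)=w\#$. Then $w=u_0\#u_1\#\cdots\#u_k$ with $u_i\in F(\Sigma_1)$, $u_0=x$, and, for $i<k$, $u_{i+1}$ equal to the output of $u_i$ read from the state reached after $u_0\#\cdots u_{i-1}\#$.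

The idea is to sort the letters of the equation by *height*, the exponent sum of $\#$ in front of them. On the right side the output sits one level higher than the letters that produced it. So nothing but $x$ is ever written on the lowest level, and the word is determined level by level from below.

*Proof.* **Setup.** Write $w=u_0\#^{\varepsilon_1}u_1\cdots\#^{\varepsilon_r}u_r$ with $u_i\in F(\Sigma_1)$, $\varepsilon_i=\pm1$, and $\lambda_i=\varepsilon_1+\dots+\varepsilon_i$, $\lambda_0=0$. We record three facts.

First, by (T3) no edge leaves $f$, and a final letter $a^{-1}$ would traverse an edge leaving $f$ backwards. Hence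
$$\text{the last letter of }w\text{, if any, is not the inverse of a letter.}\tag{4}$$

Second, as $w$ is reduced, $u_i\ne1$ whenever $0<i<r$ and $\varepsilon_i=-\varepsilon_{i+1}$; we say that $w$ *turns* at $i$. Consequently,
$$\text{if }i<j\text{ and }u_l=1\text{ for all }i<l<j,\text{ then }\lambda_i\ne\lambda_j,\tag{5}$$
because there is no turn strictly between $i$ and $j$, so $\varepsilon_{i+1}=\dots=\varepsilon_j$ and $\lambda_j-\lambda_i=\pm(j-i)$.

Third, by (T2), $D_p(w)=d_0\#^{\varepsilon_1}d_1\cdots\#^{\varepsilon_r}d_r$ with $d_i\in F(\Sigma_1)$ the output along the part of the path labeled $u_i$.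

Let $E_i=\#^iF(\Sigma_1)\#^{-i}$ and $u^{(i)}=\#^iu\#^{-i}$. The kernel of $F(\Sigma)\to\mathbb Z$, $\#\mapsto1$, $\Sigma_1\mapsto0$, is the free product of the $E_i$, $i\in\mathbb Z$ (Fact 2.1 with $G=\langle\#\rangle$, $Z=\Sigma_1$). Now $w=u_0^{(\lambda_0)}\cdots u_r^{(\lambda_r)}\#^{\lambda_r}$ and $x\#D_p(w)=x^{(0)}d_0^{(\lambda_0+1)}\cdots d_r^{(\lambda_r+1)}\#^{\lambda_r+1}$. So multiplying $w\#=x\#D_p(w)$ on the right by $\#^{-\lambda_r-1}$ gives
$$u_0^{(\lambda_0)}u_1^{(\lambda_1)}\cdots u_r^{(\lambda_r)}=x^{(0)}d_0^{(\lambda_0+1)}d_1^{(\lambda_1+1)}\cdots d_r^{(\lambda_r+1)}.\tag{6}$$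
By (5), consecutive nontrivial factors on the left have different heights, so the nontrivial factors on the left of (6) form a free-product normal form. Recall that normal forms are unique, and that the normal form of an element of $\langle E_i:i\in I\rangle$ has syllables only from the $E_i$ with $i\in I$.

**The shortest cases by hand.** If $r=0$, then (6) says $u_0^{(0)}=x^{(0)}d_0^{(1)}$, so $u_0=x$. If $r=1$ and $\varepsilon_1=1$, then $u_0^{(0)}u_1^{(1)}=x^{(0)}d_0^{(1)}d_1^{(2)}$, so $u_0=x$, $u_1=d_0$. If $r=1$ and $\varepsilon_1=-1$, then $u_0^{(0)}u_1^{(-1)}=x^{(0)}d_0^{(1)}d_1^{(0)}$ has no syllable in $E_{-1}$, so $u_1=1$ and $w$ ends in $\#^{-1}$, against (4).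

**Step 1: all $\lambda_i\ge0$.** This step shows that the path never goes below the starting level. Suppose $m=\min\lambda_i<0$. The right side of (6) lies in $\langle E_i:i>m\rangle$, so $u_i=1$ whenever $\lambda_i=m$. Take the first $i$ with $\lambda_i=m$. Then $i\ge1$ and $\varepsilon_i=-1$. If $i<r$, then $\varepsilon_{i+1}=+1$ by minimality of $m$, so $w$ turns at $i$ and $u_i\ne1$, a contradiction. So $i=r$, $u_r=1$ and $w$ ends in $\#^{-1}$, contradicting (4).

**Step 2: determining $w$ level by level.** This step shows that the path never turns and that each $u_i$ is what the previous sweep wrote. Put $x_0=x$ and $x_i=d_{i-1}$ for $i\ge1$. For $0\le k\le r$ consider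

Claim$_k$: $\lambda_i=i$ for $i\le k$; $\lambda_i\ge k$ for $i\ge k$; and $u_i=x_i$ for $i<k$.

Claim$_0$ is Step 1. Assume Claim$_k$. The left side of (6) begins with $u_0^{(0)}\cdots u_{k-1}^{(k-1)}u_k^{(k)}$, and the right side is $x_0^{(0)}x_1^{(1)}\cdots x_k^{(k)}\,d_k^{(k+1)}\cdots d_r^{(\lambda_r+1)}$. Cancelling $u_i=x_i$ for $i<k$ and moving $x_k$ to the left,
$$(x_k^{-1}u_k)^{(k)}\,u_{k+1}^{(\lambda_{k+1})}\cdots u_r^{(\lambda_r)}=d_k^{(k+1)}\cdots d_r^{(\lambda_r+1)}\in\langle E_i:i>k\rangle ,$$
the membership because $\lambda_i\ge k$ for $i\ge k$. By (5), applied with $i=k$, the first nontrivial factor among $u_{k+1},u_{k+2},\dots$ has height different from $\lambda_k=k$. So, after deleting trivial factors, the left side is a normal form, whether or not $x_k^{-1}u_k$ is trivial. It contains no syllable from $E_k$. Therefore $u_k=x_k$, and $u_i=1$ for all $i>k$ with $\lambda_i=k$.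

Suppose there is an $i>k$ with $\lambda_i=k$. Since $\lambda_{i-1}\ge k$, we have $\lambda_{i-1}=k+1$ and $\varepsilon_i=-1$. If $i<r$, then $\lambda_{i+1}\ge k$ forces $\varepsilon_{i+1}=+1$, so $w$ turns at $i$ and $u_i\ne1$, a contradiction. If $i=r$, then $u_r=1$ and $w$ ends in $\#^{-1}$, contradicting (4). So $\lambda_i\ge k+1$ for all $i>k$. If $k<r$ this forces $\lambda_{k+1}=k+1$, and Claim$_{k+1}$ holds.

By induction Claim$_r$ holds, and the argument just given, at $k=r$, yields also $u_r=x_r$. So all $\varepsilon_i=+1$, $w=u_0\#u_1\#\cdots\#u_r$, $u_0=x$ and $u_{i+1}=d_i$. $\square$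

**Lemma 5.3.**

* (a) $yq\notin\bar HT$ for $y\in L$, $q\in S$.
* (b) $\bar s_w\in T$ implies $w=1$.
* (c) $\bar s_w\bar vT=\bar vT$ implies $w=1$.
* (d) If $x_0\in\Sigma_1^*$ and $x_0\#e\in\bar H\bar vT$, then the run of $x_0$ succeeds.

*Proof.* (a) By (3), $\bar HT\subset LT$. If $yq=\ell\tau$ with $\ell\in L$, $\tau\in T$, then $\pi$ gives $\tau=1$, so $yq=\ell\in L$ in the free group $A$, which is impossible.

(b) If $w\,w(t)\in T$, then $w\in T$, so $w=\pi(w)=1$ in $\bar G$, hence in $A$.

(c) We have $\#f\in\bar s_w\bar vT$. Lemmas 5.1 and 5.2 with $x=1$, $p=f$ show that $w$ labels a path from $f$ and $w=u_0\#u_1\cdots\#u_k$ with $u_0=1$. If $k\ge1$, then $w$ starts with the letter $\#$, but no edge leaves $f$. So $k=0$ and $w=u_0=1$.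

(d) Lemmas 5.1 and 5.2 with $x=x_0$ and $p=e$ give a reduced $w=u_0\#\cdots\#u_k$ labeling a path from $e$ to $f$, with $u_0=x_0$ and $u_{i+1}$ the output of $u_i$. Outputs of positive words are positive, so by induction all $u_i$ are positive, the path runs forwards, and $u_i=x_i$ with $q_i$ the state before $u_i$ is read. As $e\ne f$, $w$ is not empty; its last letter enters $f$, so by (T3) it is $\#$. Hence $k\ge1$, $u_k=x_k$ is empty and $q_k=f$. $\square$

With $u_n=d^{2^n}\hat\imath_0\#e$, Proposition 4.2, Lemma 5.3(d) and (2) give: $\bar u_n\in\bar H\bar vT$ if and only if $n\in\mathcal H$.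

## 6. A small cancellation group above $\bar G$

The purpose of this section is to replace $\bar G$ by a hyperbolic group. We add two generators $b_1,b_2$ and let every relation of $\bar G$ hold only up to a long word in them, different for each relation. Write $B=\langle b_1,b_2\rangle$. If the $t_a$ also conjugate $b_1,b_2$ into $B$, the computation of Section 4 survives up to errors in $B$, and $B$ will be part of the free subgroup.

$\Gamma_0$ has generators $\Sigma\sqcup S\sqcup\{b_1,b_2\}\sqcup\{t_a:a\in\Sigma\}$ and, for each $a\in\Sigma$, relations
$$t_a^{-1}yt_a=V_{a,y}\,y\ (y\in\Sigma),\quad t_a^{-1}b_jt_a=V_{a,b_j}\ (j=1,2),\quad t_a^{-1}qt_a=V_{a,q}\,o(q,a)\,(q\cdot a)\ (q\in\mathrm{dom}_a),$$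
with words $V$ in $b_1,b_2$ to be chosen. Write each relation $\rho$ as $t_a^{-1}zt_a=V_\rho g_\rho$; so $g_\rho$ is $y$, or $1$, or $o(q,a)(q\cdot a)$. Its relator is $r_\rho=U_\rho V_\rho^{-1}$ with $U_\rho=t_a^{-1}zt_ag_\rho^{-1}$. Let $R$ be the number of relators and $c_0=\max|U_\rho|$.

**Choice of the $V$'s.** Write $b=b_1$, $c=b_2$. Let $n_0=31$, and let $\ell$ be even with $\ell\ge c_0+2$ and $\ell/2\ge n_0R$. Choose pairwise distinct integers $k_{\rho,i}\in(\ell/2,\ell]$, one for each $\rho$ and each $1\le i\le n_0$. Put
$$\Pi_\rho=\prod_{i=1}^{n_0}b\,c^{k_{\rho,i}}\,b^{-1}c^{-k_{\rho,i}},\qquad V_\rho=\Pi_\rho\text{ if }z\notin\{b_1,b_2\},\qquad V_\rho=b_j\Pi_\rho\text{ if }z=b_j .$$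
The words $V_\rho$ are reduced. The words $r_\rho$ are cyclically reduced, since $U_\rho$ is reduced, begins with $t_a^{-1}$ and ends with a letter that is not $b_1^{\pm1}$ or $b_2^{\pm1}$. The exponent sums are as follows; this will be used twice:
$$V_{a,b_j}\text{ has exponent sum }1\text{ in }b_j\text{ and }0\text{ in the other letter; all other }V_\rho\text{ have exponent sums }0.\tag{7}$$

Recall the small cancellation condition. The symmetrized set consists of all cyclic permutations of the $r_\rho^{\pm1}$. A *piece* is a common initial segment of two distinct elements of it. The presentation is $C'(1/6)$ if every piece $p$ which is an initial segment of an element $r$ has $|p|<|r|/6$.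

**Lemma 6.1.** The presentation is $C'(1/6)$. Hence $\Gamma_0$ is hyperbolic.

*Proof.* **Step 1: long words occur only once among the $V_\rho^{\pm1}$.** Call a word $b^{\varepsilon}c^{\delta k}b^{-\varepsilon}$ ($\varepsilon,\delta=\pm1$, $k>\ell/2$) *flanked*. In $V_\rho$ the number $k=k_{\rho,i}$ gives the flanked subwords $bc^kb^{-1}$ and, if $i<n_0$, $b^{-1}c^{-k}b$. In $V_\rho^{-1}$ it gives $bc^{-k}b^{-1}$ and, if $i<n_0$, $b^{-1}c^{k}b$. These are four different words, there are no other flanked subwords, and the $k_{\rho,i}$ are distinct. So each flanked word occurs at no more than one place (relation, sign, position) among all the $V_\rho^{\pm1}$.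

Therefore a word occurring at two different places contains no flanked word. Between two successive letters $b^{\pm1}$ of $\Pi_\rho$ there is a run $c^{\pm k}$ and the three together are flanked. So such a word contains at most one of the letters $b^{\pm1}$ of $\Pi_\rho^{\pm1}$, and possibly the extra first letter $b_j$. Up to inversion it is a subword of some $c^{\pm i}b^{\pm1}c^{\pm i'}$ with $i,i'\le\ell$, or of $bbc^k$ or $cbc^k$ with $k\le\ell$. So its length is at most $2\ell+1$.

**Step 2: pieces are short.** Let $p$ be a common initial segment of distinct elements $r\ne r'$ of the symmetrized set. The cyclic word $r$ consists of a $U$-arc and a $V$-arc. The part of $p$ in the $U$-arc has length at most $c_0$, and $p$ meets the $V$-arc in at most two segments (two if $p$ starts inside the $V$-arc and comes around to it again). Let $\sigma$ be one of them, with $|\sigma|\ge2$. In $r'$ the same positions carry a contiguous string of at least two letters $b^{\pm1},c^{\pm1}$. It lies in the $V$-arc of $r'$: in a $U$-arc such a letter occurs only as $z=b_j$, with $t$-letters on both sides, and the $V$-arcs are bounded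 by other letters. If $\sigma$ sat at the same place in $r$ and in $r'$ (same $\rho$, sign and position), then $r$ and $r'$ would be the same cyclic permutation of the same $r_\rho^{\pm1}$, so $r=r'$. Hence the places differ, and $|\sigma|\le2\ell+1$ by Step 1. Therefore
$$|p|\le2(2\ell+1)+c_0\le5\ell<\tfrac{31\ell}{6}<\tfrac{|V_\rho|}6<\tfrac{|r|}6,$$
where $r$ is a cyclic permutation of $r_\rho^{\pm1}$, and $|V_\rho|\ge\sum_i(2k_{\rho,i}+2)>31\ell$. Finite $C'(1/6)$ presentations define hyperbolic groups (Gromov). $\square$

**Lemma 6.2.** $\Gamma_0$ is a multiple HNN extension of $F=F(\Sigma\sqcup S\sqcup\{b_1,b_2\})$ with stable letters $t_a$. It is torsion-free, and its presentation complex $X$ is aspherical.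

*Proof.* First, $k$ elements of a free group that are linearly independent in $H_1(\,\cdot\,;\mathbb Q)$ freely generate a free group. Indeed they generate a free group $E$ of rank at most $k$ with $\dim H_1(E;\mathbb Q)\ge k$. So $E$ has rank $k$, and by the Hopf property $k$ generators of a free group of rank $k$ form a basis.

Fix $a$. By (7) the classes of $V_{a,y}y$, $V_{a,b_j}$ and $V_{a,q}\,o(q,a)(q\cdot a)$ in $H_1(F;\mathbb Q)$ are $[y]$, $[b_j]$ and $[o(q,a)]+[q\cdot a]$. They are independent, since the states $q\cdot a$ are distinct by (T1). So the relations say that $t_a$ conjugates the free factor of $F$ on $\Sigma\sqcup\{b_1,b_2\}\sqcup\mathrm{dom}_a$ isomorphically onto a subgroup of $F$, basis to basis. This is the HNN structure.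

The complex $X$ is the corresponding graph of spaces: the vertex space is the rose on the generators of $F$, each edge space is a rose (on $\Sigma\sqcup\{b_1,b_2\}\sqcup\mathrm{dom}_a$), the $2$-cells of $X$ are the products of its petals with $[0,1]$, and the edge $t_a$ is the product of its vertex with $[0,1]$. The spaces are aspherical and the attaching maps are $\pi_1$-injective, so $X$ is aspherical (Scott–Wall). HNN extensions of torsion-free groups are torsion-free. $\square$

Killing $b_1,b_2$ in $\Gamma_0$ turns its relations into those of $\bar G$, so $\bar G=\Gamma_0/\langle\!\langle b_1,b_2\rangle\!\rangle$. Bars denote images in $\bar G$ of elements of $\Gamma_0$. From now on $s_a=a\,t_a$, $s_w$, $v=\#f$ and $u_n=d^{2^n}\hat\imath_0\#e$ are elements of $\Gamma_0$; their images are those of Sections 4 and 5. The presentation complex $\bar X$ of $\bar G$ is aspherical by the same graph-of-spaces argument applied to the HNN structure of Section 4.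

## 7. The kernel $K$ of $\Gamma_0\to\bar G$ and its permutation module

The purpose of this section is to see, from inside $\Gamma_0$, the cosets $\bar gT$ that carry the undecidable question. The tool: the conjugate $gb_jg^{-1}$ lies in $K=\ker(\Gamma_0\to\bar G)$, and its class in $K_{ab}$ turns out to remember exactly $\bar gT$.

Recall Fox calculus: $\partial(uv)/\partial x=\partial u/\partial x+u\,\partial v/\partial x$, $\partial x/\partial x=1$, $\partial x^{-1}/\partial x=-x^{-1}$, and $\partial x'/\partial x=0$ for other generators $x'$. For a regular cover of a presentation complex with deck group $Q$, the cellular chain complex consists of free left $\mathbb Z[Q]$-modules with basis elements $e_r$ (relators), $e_x$ (generators) and one vertex, with $\partial e_r=\sum_x\frac{\partial r}{\partial x}e_x$ and $\partial e_x=x-1$, evaluated in $Q$.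

**Lemma 7.1.** $H_2(K;\mathbb Z)=0$, and $K_{ab}\cong\mathbb Z[\bar G/T]\oplus\mathbb Z[\bar G/T]$, where for $g\in\Gamma_0$ the class of $gb_jg^{-1}$ is the basis element $\bar gT$ of the $j$-th summand.

*Proof.* **Step 1: the chain complex.** This step computes the boundary maps. Let $X_K$ be the cover of $X$ with fundamental group $K$ and deck group $\bar G$. As $X$ is aspherical, $H_*(K)=H_*(X_K)$. The Fox derivatives are evaluated in $\bar G$, where $b_j\mapsto1$.

Let $r=t_a^{-1}zt_ag^{-1}V^{-1}$ be a relator with $z\notin\{b_1,b_2\}$. The prefix $t_a^{-1}zt_ag^{-1}$ contains no $b_j$ and equals $1$ in $\bar G$. So the $e_{b_j}$-component of $\partial e_r$ is the value of $\partial V^{-1}/\partial b_j$ at $b_1=b_2=1$, that is, minus the exponent sum of $b_j$ in $V$, which is $0$ by (7). The other components are those of the relator $t_a^{-1}zt_ag^{-1}$ of $\bar G$, since $V$ involves only $b_1,b_2$.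

Let $r=t_a^{-1}b_it_aV^{-1}$. The $e_{t_a}$-component is $-t_a^{-1}+t_a^{-1}\bar b_i=0$. The $e_{b_j}$-component is $\delta_{ij}t_a^{-1}+\bar t_a^{-1}\bar b_i\bar t_a\cdot(-\delta_{ij})=\delta_{ij}(t_a^{-1}-1)$ by (7). Finally $\partial e_{b_j}=\bar b_j-1=0$.

So the chain complex is the direct sum of the chain complex of the universal cover of $\bar X$ and, for $j=1,2$, a copy of
$$\bigoplus_{a\in\Sigma}\mathbb Z[\bar G]\longrightarrow\mathbb Z[\bar G],\qquad(\xi_a)\mapsto\sum_a\xi_a(t_a^{-1}-1),\tag{8}$$
in degrees $2$ and $1$.

**Step 2: its homology.** The first summand has $H_1=H_2=0$, as $\bar X$ is aspherical. For (8), recall that $T$ is free on the $t_a$, hence on the $t_a^{-1}$, so the augmentation ideal of $\mathbb Z[T]$ is a free left $\mathbb Z[T]$-module on the elements $t_a^{-1}-1$. That is, $\bigoplus_a\mathbb Z[T]\to\mathbb Z[T]$, $(\xi_a)\mapsto\sum\xi_a(t_a^{-1}-1)$, is injective with cokernel $\mathbb Z$. As $\mathbb Z[\bar G]$ is a free right $\mathbb Z[T]$-module, applying $\mathbb Z[\bar G]\otimes_{\mathbb Z[T]}-$ shows that (8) is injective with cokernel $\mathbb Z[\bar G]\otimes_{\mathbb Z[T]}\mathbb Z=\mathbb Z[\bar G/T]$.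 So $H_2(K)=0$ and $K_{ab}=H_1(X_K)$ is as claimed.

**Step 3: the classes.** The lift to $X_K$ of the loop $gb_jg^{-1}$ at the base vertex follows a lift of $g$, then goes once around the edge $\bar g\,e_{b_j}$, which is a loop because $\bar b_j=1$, and returns along the same lift of $g$. As a chain it is $\bar g\,e_{b_j}$, whose class is $\bar gT$ in the $j$-th summand. $\square$

**Lemma 7.2.** If elements $k_i\in K$ ($i\in I$) have classes that are pairwise distinct members of the standard basis of $K_{ab}$, then they freely generate a free subgroup.

*Proof.* Add to the family one element $gb_jg^{-1}$ for each basis element not yet hit; then each basis element is hit exactly once. Let $E$ be the free group on the enlarged family. The map $E\to K$ is an isomorphism on $H_1$, and onto on $H_2$ because $H_2(K)=0$. By Stallings' theorem (*Homology and central series of groups*, J. Algebra 2 (1965)) it induces isomorphisms $E/\gamma_mE\to K/\gamma_mK$ for all $m$, where $\gamma_m$ is the lower central series.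

The argument for Stallings' theorem is short. For $m=2$ the claim is the isomorphism on $H_1$. For $G=E$ or $K$ and $m\ge2$, the five-term exact sequence of $1\to\gamma_mG\to G\to G/\gamma_mG\to1$ reads
$$H_2(G)\to H_2(G/\gamma_mG)\to\gamma_mG/\gamma_{m+1}G\to H_1(G)\to H_1(G/\gamma_mG),$$
and its last map is an isomorphism. So $\gamma_mG/\gamma_{m+1}G$ is the cokernel of the first map. If $E/\gamma_mE\cong K/\gamma_mK$, then, as $H_2(E)\to H_2(K)$ is onto, these cokernels for $E$ and $K$ agree. The five lemma for $1\to\gamma_m/\gamma_{m+1}\to G/\gamma_{m+1}\to G/\gamma_m\to1$ gives the claim for $m+1$.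

If $\xi\in E$ maps to $1$ in $K$, it follows that $\xi\in\bigcap_m\gamma_mE$. Free groups are residually nilpotent (Magnus; for infinite rank, retract onto a free factor of finite rank containing $\xi$), so $\xi=1$. Thus $E\to K$ is injective, and the original family freely generates. $\square$

## 8. A free subgroup with undecidable membership problem

Let
$$F_0=\langle\,s_a\ (a\in\Sigma),\ b_1,\ b_2,\ vb_1v^{-1},\ vb_2v^{-1}\,\rangle\le\Gamma_0 .$$
The roles are these. The $s_w$ map to $\bar H$. Conjugating $b_j$ by $s_w$ and by $s_wv$ gives elements of $K$ with classes $\bar s_wT$ and $\bar s_w\bar vT$. So $F_0\cap K$ will see exactly the cosets contained in $\bar HT$ and $\bar H\bar vT$, and we test $\bar u_nT$ by the element $u_nb_1u_n^{-1}$.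

**Proposition 8.1.** $F_0$ is free on these $|\Sigma|+4$ generators.

*Proof.* Let $\tilde F$ be free on letters $\tilde s_a$ ($a\in\Sigma$) and $\tilde b_j,\tilde b_j'$ ($j=1,2$), and let $\Phi:\tilde F\to\Gamma_0$ be given by $\tilde s_a\mapsto s_a$, $\tilde b_j\mapsto b_j$, $\tilde b_j'\mapsto vb_jv^{-1}$. The composite $\tilde F\to\bar G$ kills the $\tilde b_j,\tilde b_j'$. It is injective on $F(\tilde s)=\langle\tilde s_a\rangle$, since by (3) following it by $\pi$ sends $\tilde s_a$ to $t_a$. So its kernel is the kernel of $\tilde F\to F(\tilde s)$, which by Fact 2.1 is free on the elements $\omega\tilde b_j\omega^{-1}$ and $\omega\tilde b_j'\omega^{-1}$, $\omega\in F(\tilde s)$. If $w\in F(\Sigma)$ corresponds to $\omega$, then $\Phi$ sends these to $s_wb_js_w^{-1}$ and $s_wv\,b_j\,(s_wv)^{-1}$, elements of $K$ with classes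
$$\bar s_wT\quad\text{and}\quad\bar s_w\bar vT\quad\text{in the }j\text{-th summand of }K_{ab}.\tag{9}$$
They are pairwise distinct. If $\bar s_wT=\bar s_{w'}T$, then $\bar s_{w'^{-1}w}\in T$ and $w=w'$ by Lemma 5.3(b). If $\bar s_w\bar vT=\bar s_{w'}\bar vT$, then $w=w'$ by Lemma 5.3(c). If $\bar s_wT=\bar s_{w'}\bar vT$, then $\#f=\bar v\in\bar HT$, contradicting Lemma 5.3(a). So by Lemma 7.2, $\Phi$ is injective on the kernel of $\tilde F\to\bar G$. An element of $\ker\Phi$ lies in that kernel, so $\Phi$ is injective. $\square$

**Proposition 8.2.** Let $g_n=u_nb_1u_n^{-1}$. Then $g_n\in F_0\iff n\in\mathcal H$.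

*Proof.* **Step 1 ($\Rightarrow$).** This step reads off a coset from homology. Let $g_n\in F_0$; then $g_n\in F_0\cap K$. By the proof of Proposition 8.1, $F_0\cap K$ is the image of the kernel of $\tilde F\to\bar G$, so it is generated by elements whose classes are the basis elements (9). The class of $g_n$ is the basis element $\bar u_nT$ of the first summand. A basis element lying in the span of a set of basis elements is one of them. So $\bar u_nT=\bar s_wT$ or $\bar u_nT=\bar s_w\bar vT$ for some $w$. The first is excluded by Lemma 5.3(a), because $\bar u_n=yq$ with $y=d^{2^n}\hat\imath_0\#\in L$ and $q=e$. In the second case $\bar u_n\in\bar H\bar vT$, the run of $d^{2^n}\hat\imath_0$ succeeds by Lemma 5.3(d), and $n\in\mathcal H$ by (2).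

**Step 2 ($\Leftarrow$): one letter of computation in $\Gamma_0$.** This step repeats Proposition 4.2, keeping track of the errors in $B$. The relations of $\Gamma_0$ give
$$t_a^{-1}Bt_a\subset B,\qquad t_a^{-1}yt_a\in By\ (y\in\Sigma),\qquad t_a^{-1}qt_a\in B\,o(q,a)(q\cdot a)\ (q\in\mathrm{dom}_a).\tag{10}$$
For $x=y_1\cdots y_l\in\Sigma^*$ and $q\in S$ let
$$\mathcal C(x,q)=\{\beta_0y_1\beta_1y_2\beta_2\cdots y_l\beta_l\,q:\beta_i\in B\}\subset\Gamma_0 .$$
Let $l\ge1$, $\xi=\beta_0y_1\beta_1\cdots y_l\beta_lq\in\mathcal C(x,q)$ and $q\in\mathrm{dom}_{y_1}$. With $t=t_{y_1}$ we have $y_1=s_{y_1}t^{-1}$, so by (10)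
$$\xi=\beta_0\,s_{y_1}\cdot\big[t^{-1}(\beta_1y_2\beta_2\cdots y_l\beta_lq)\,t\big]\cdot t^{-1}\in B\,s_{y_1}\;\mathcal C\big(y_2\cdots y_l\,o(q,y_1),\ q\cdot y_1\big)\;t_{y_1}^{-1}.\tag{11}$$

**Step 3 ($\Leftarrow$): the whole run.** Suppose $n\in\mathcal H$. By (2) there is $k\ge1$ with $q_k=f$ and $x_k$ empty. Let $y_1\cdots y_M=x_0\#x_1\#\cdots x_{k-1}\#$; it labels a forward path from $e$ to $f$. Start from $u_n\in\mathcal C(x_0\#,e)$ and apply (11) for $y_1,\dots,y_{M-1}$. At each stage the word is $x_0\#$ followed by the outputs so far, with the letters already read removed from the left. Reading $y_1\cdots y_{M-1}$ outputs $x_1\#\cdots x_{k-1}\#x_k$, so altogether $x_0\#x_1\#\cdots x_{k-1}\#x_k$ has been on the tape. Hence at every stage the word begins with the next letter $y_i$, and after $M-1$ steps it is $\#x_k=\#$. The state is then $\kappa$, the only state with $\kappa\cdot\#=f$. For the last step, an element $\beta_0\#\beta_1\kappa$ of $\mathcal C(\#,\kappa)$ is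
$$\beta_0\#\beta_1\kappa=\beta_0\,s_\#\,(t_\#^{-1}\beta_1t_\#)\,(V_{\#,\kappa}\,\#f)\,t_\#^{-1}\in B\,s_\#\,B\,v\,t_\#^{-1}.$$
Here no element of $B$ stands between $\#$ and $f$; this is why the error ends up entirely on the left of $v$. Altogether
$$u_n=\eta\,v\,t_{y_M}^{-1}\cdots t_{y_1}^{-1},\qquad\eta\in\langle B,\ s_a\ (a\in\Sigma)\rangle\le F_0 .$$
By (10), $t_{y_M}^{-1}\cdots t_{y_1}^{-1}\,b_1\,t_{y_1}\cdots t_{y_M}\in B$. Therefore $g_n=u_nb_1u_n^{-1}\in\eta\,vBv^{-1}\,\eta^{-1}\subset F_0$. $\square$

## 9. The lists $\mathcal A_n$ and the proof of Theorem A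

Let $\Gamma=\Gamma_0*\langle z\rangle$. By Lemmas 6.1 and 6.2, $\Gamma_0$ is a finitely presented $C'(1/6)$ group, hyperbolic and torsion-free, so $\Gamma$ is hyperbolic and torsion-free. Put $N=|\Sigma|+5$ and
$$\mathcal A_n=\{\,s_a\ (a\in\Sigma),\ b_1,\ b_2,\ vb_1v^{-1},\ vb_2v^{-1},\ z,\ g_nzg_n^{-1}\,\},\qquad g_n=u_nb_1u_n^{-1},\quad u_n=d^{2^n}\hat\imath_0\#e .$$
This is a list of $|\Sigma|+6=N+1$ words, computable from $n$, and $\langle\mathcal A_n\rangle=\langle F_0,z,g_nzg_n^{-1}\rangle$. By Proposition 8.1, $F_0$ is free of rank $|\Sigma|+4=N-1$. By Lemma 2.2, $\langle\mathcal A_n\rangle$ is free, of rank $N$ if $g_n\in F_0$ and of rank $N+1$ if not. By Proposition 8.2,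
$$\{n:\operatorname{rank}\langle\mathcal A_n\rangle=N\}=\mathcal H$$
(on the index set in question; adding or removing the single index $n=0$ does not affect recursiveness), which is not recursive. This proves Theorem A, and by Section 2 the answer to the question is no: for this $\Gamma$ no algorithm finds finite presentations of finitely presentable subgroups. $\blacksquare$

## 10. The promise version, distortion, and the oracle $0'$

The *distortion* of $F_0$ in $\Gamma_0$ is the function sending $n$ to the maximal length, in the generators of $F_0$, of an element of $F_0$ whose length in $\Gamma_0$ is at most $n$. We write $0'$ for the halting problem. A statement is $\Sigma_1$ if it asserts that some search, carried out by an algorithm, eventually finds something; $0'$ decides such statements.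

**Theorem B.** Let $\Gamma_0,F_0,\Gamma$ be as above.

1. There is no algorithm that, given a list of $N+1$ words in $\Gamma$ known to generate a free group of rank $N$ or $N+1$, decides which; equivalently, decides whether the list is a free basis of the subgroup it generates.
2. $F_0$ is a finite-rank free subgroup of the $C'(1/6)$ hyperbolic group $\Gamma_0$ with undecidable membership problem. Its distortion is bounded above by no recursive function.
3. Choose the register machine so that $\mathcal H$ is Turing-equivalent to the halting problem $0'$. Then any oracle that solves the problem of the question for $\Gamma$ computes $0'$. Conversely, for every torsion-free hyperbolic group $G$ of cohomological dimension $\le2$ (in particular for $\Gamma$), the problem is solvable by an algorithm with oracle $0'$.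

*Proof.* **Part 1.** The first statement is Theorem A, since the lists $\mathcal A_n$ satisfy the promise. For the equivalence: if a list of $N+1$ generators of a free group is a basis, the rank is $N+1$; conversely if the rank is $N+1$, the list is a basis by the Hopf property.

**Part 2.** The first statement is Propositions 8.1 and 8.2: deciding $g_n\in F_0$ for all $n$ would decide $\mathcal H$. Suppose a recursive function bounded the distortion; we may take it nondecreasing. Given a word $g$ of length $n$ in the generators of $\Gamma_0$, we could list the finitely many words in the generators of $F_0$ of length at most the bound at $n$, and test with the word problem of $\Gamma_0$ whether one of them equals $g$. This would decide membership in $F_0$, a contradiction.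

**Part 3, lower bound.** An oracle that solves the problem for $\Gamma$ gives presentations of all $\langle\mathcal A_n\rangle$, hence their ranks as in Section 2, hence $\mathcal H$, hence $0'$.

**Part 3, upper bound.** This step makes the first approach of Section 2 work by letting $0'$ say when to stop. (It applies to $\Gamma$: by Lemma 6.2, the one-point union of $X$ and a circle is a $2$-dimensional $K(\Gamma,1)$.) Given $\mathcal A\subset G$, let $P_n$ be as in Section 2, with $G$ in place of $\Gamma$. It is computable and maps onto $\langle\mathcal A\rangle$. If $\langle\mathcal A\rangle$ is finitely presentable, $P_n\to\langle\mathcal A\rangle$ is an isomorphism for all large $n$. Moreover $\langle\mathcal A\rangle$ is then hyperbolic: by Gersten (*Subgroups of word hyperbolic groups in dimension 2*, J. London Math. Soc. 54 (1996)) if $\operatorname{cd}G=2$; and if $\operatorname{cd}G\le1$, because $G$ is free (Stallings), so that $\langle\mathcal A\rangle$ is free of finite rank.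

Run in parallel over all $n$ Papasoglu's procedure (*An algorithm detecting hyperbolicity*, 1996) on $P_n$; it halts exactly on presentations of hyperbolic groups and then yields a solution of the word problem. Whenever some $P_n$ is certified hyperbolic, consider the statement "there is a word $w$ in $\mathcal A^{\pm1}$ with $w=1$ in $G$ and $w\ne1$ in $P_n$". Both conditions on $w$ can be tested, so the statement is $\Sigma_1$, uniformly in the data, and $0'$ decides it. If it is false, then $P_n\to\langle\mathcal A\rangle$ is injective, $P_n\cong\langle\mathcal A\rangle$, and we output $P_n$. If it is true, continue. Every output is correct. If $\langle\mathcal A\rangle$ is finitely presentable, then for large $n$ the group $P_n\cong\langle\mathcal A\rangle$ is hyperbolic, so it gets certified, and the statement is false for it; hence the procedure halts. $\blacksquare$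

**Remark 10.1.** The group $\Gamma$ of Theorem A has cohomological dimension $2$, and this is the smallest possible for such a group. If $\operatorname{cd}\Gamma\le1$, then $\Gamma$ is free (Stallings), and Nielsen reduction computes a basis of $\langle\mathcal A\rangle$ for every finite $\mathcal A$, as in Section 2.
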